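# Symbolic powers of square-free monomial ideals: how many powers must be compared?

## 1. Square-free monomial ideals, clutters and covers

Throughout, $k$ is a field, $R=k[x_1,\dots,x_d]$, and $V=\{1,\dots,d\}$. For $w\in\mathbb Z_{\ge 0}^d$ we write $x^w=x_1^{w_1}\cdots x_d^{w_d}$, and for $B\subseteq V$ we write $w(B)=\sum_{v\in B}w_v$. The vector $\chi_B\in\{0,1\}^d$ is the indicator vector of $B$, and $\chi_v$ is the $v$-th unit vector. Inequalities between vectors are coordinatewise.

Let $I\subseteq R$ be a square-free monomial ideal: it is generated by monomials that are products of distinct variables. The cases $I=0$ and $I=R$ are trivial for everything below, so $0\ne I\subsetneq R$ from now on.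

**Definition (clutter of $I$).** The *edges* of $I$ are the supports $e\subseteq V$ of the minimal monomial generators. They are nonempty, and none contains another. The set of edges is the *clutter* $\mathcal C$ of $I$, and $\mu=|\mathcal C|$.

*Example.* For $I=(x_1x_2,\,x_2x_3,\,x_3x_1)$ the clutter consists of $\{1,2\},\{2,3\},\{1,3\}$: a triangle.

**Definition (cover).** A *cover* of $\mathcal C$ is a set $B\subseteq V$ that meets every edge.

*Example.* The minimal covers of the triangle are its three two-element subsets. The minimal covers of the path $\{1,2\},\{2,3\}$ are $\{2\}$ and $\{1,3\}$.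

Recall that a minimal prime of a monomial ideal is generated by variables. The prime $P_B=(x_v:v\in B)$ contains $I$ exactly when every generator is divisible by some $x_v$ with $v\in B$, that is, when $B$ is a cover. So the minimal primes of $I$ are the $P_B$ with $B$ a minimal cover.

**Definition (symbolic power).** If $P_1,\dots,P_s$ are the minimal primes of $I$, then $I^{(n)}=P_1^n\cap\cdots\cap P_s^n$, and $I^0=I^{(0)}=R$.

*Example.* For the triangle, $I^{(2)}=(x_1,x_2)^2\cap(x_2,x_3)^2\cap(x_1,x_3)^2$. It contains $x_1x_2x_3$. But $I^2$ is generated in degree $4$, so $x_1x_2x_3\notin I^2$.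

**Definition (normally torsion-free).** $I$ is *normally torsion-free* if $I^n=I^{(n)}$ for all $n\ge1$.

Equivalently, no power $I^n$ has an embedded associated prime. Indeed $I$ becomes $P_i$ after localizing at $P_i$, and $P_i^n$ is $P_i$-primary because $P_i$ is generated by variables. So $I^{(n)}$ is the intersection of the primary components of $I^n$ at its minimal primes.

*Example.* $I=(x_1x_2,x_2x_3)$ is normally torsion-free. The monomial $x^w$ lies in $I^{(n)}$ iff $w_2\ge n$ and $w_1+w_3\ge n$. In that case we may pick $n$ edges, using $\{1,2\}$ at most $w_1$ times and $\{2,3\}$ at most $w_3$ times, so $x^w\in I^n$.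

## 2. Packing, covering, and the polyhedron between them

For $w\in\mathbb Z_{\ge0}^d$ we compare three numbers.

**Definition ($\tau_w$, $\nu_w$, $\nu_w^*$).**
$$\tau_w=\min\{w(B):B\text{ a cover}\},$$
$$\nu_w=\max\Bigl\{n:\ \text{there are } e_1,\dots,e_n\in\mathcal C\ (\text{repetitions allowed})\text{ with }\sum_i\chi_{e_i}\le w\Bigr\},$$
$$\nu_w^*=\max\Bigl\{\sum_{e}y_e:\ y\in\mathbb R_{\ge0}^{\mathcal C},\ \sum_e y_e\chi_e\le w\Bigr\}.$$
A vector $y$ as in the last line is a *fractional packing* of $w$.

The number $\nu_w$ controls ordinary powers and $\tau_w$ controls symbolic powers. A monomial is in $I^n$ iff it is divisible by a product of $n$ generators, and it is in $P_B^n$ iff $w(B)\ge n$. (Nonminimal covers add no condition, since $w(B)$ grows with $B$.) Hence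
$$x^w\in I^n\iff\nu_w\ge n,\qquad x^w\in I^{(n)}\iff w(B)\ge n\ \text{for all covers }B\iff\tau_w\ge n.\tag{1}$$
We write "$w\in I^n$" for "$x^w\in I^n$", and likewise for $I^{(n)}$. Two trivial rules will be used constantly: if $u\in I^a$ and $v\in I^b$ then $u+v\in I^{a+b}$; if $u\in I^a$ and $u\le w$ then $w\in I^a$.

For a fractional packing $y$ and a cover $B$ we have $\sum y_e\le\sum y_e|e\cap B|\le w(B)$. Therefore
$$\nu_w\le\nu_w^*\le\tau_w.\tag{2}$$
In particular $I^n\subseteq I^{(n)}$, and $I$ is normally torsion-free iff $\nu_w=\tau_w$ for every $w$.

*Example (the second inequality strict).* In the triangle with $w=(1,1,1)$, the values $y_e=\frac12$ form a fractional packing of value $\frac32$. Adding the three constraints shows that no packing has larger value. So $\nu_w=1$, $\nu_w^*=\frac32$, $\tau_w=2$.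

*Example (the first inequality strict, the second an equality).* Take six variables $a,a',b,b',c,c'$ and
$$I=(abc',\ ab'c,\ a'bc,\ a'b'c').\tag{3}$$
(These are the four triangles of the complete graph on four vertices, each a set of three of its six edges.) Let $w$ be the all-ones vector. Any two generators share a variable, so $\nu_w=1$. Each variable lies in exactly two of the four generators, so a cover has at least two elements; and $\{a,a'\}$ is a cover, so $\tau_w=2$. For the same reason $y_e=\frac12$ for all $e$ is a fractional packing, of value $2$. So $\nu_w=1<\nu_w^*=\tau_w=2$, and $aa'bb'cc'\in I^{(2)}\setminus I^2$.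

**Definition (covering polyhedron, ideal clutter).** Put
$$Q=\Bigl\{z\in\mathbb R^d:\ z\ge0,\ \sum_{v\in e}z_v\ge1\text{ for all }e\in\mathcal C\Bigr\}.$$
The clutter $\mathcal C$ is *ideal* if all vertices of $Q$ are integral.

Recall that a vertex of $Q$ is a point of $Q$ at which $d$ of the defining inequalities with linearly independent normal vectors hold with equality. By LP duality
$$\nu_w^*=\min\{w\cdot z:z\in Q\}\qquad(w\in\mathbb Z_{\ge0}^d),\tag{4}$$
and the minimum is attained at a vertex: $Q$ is nonempty, contains no line, and $w\cdot z\ge0$ on $Q$.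

*Example.* For a single edge $\{1,2\}$ in two variables, $Q$ has the vertices $(1,0)$ and $(0,1)$, so the clutter is ideal. For the triangle, $(\frac12,\frac12,\frac12)$ satisfies the three edge inequalities with equality, and these have independent normals. So it is a vertex, and the triangle is not ideal.

Integral vertices close the second gap in (2):
$$\text{if }\mathcal C\text{ is ideal, then }\nu_w^*=\tau_w\text{ for all }w\in\mathbb Z_{\ge0}^d.\tag{5}$$
To see this, let $z$ be a vertex of $Q$ with $w\cdot z=\nu_w^*$. Since $z$ is integral, each edge contains some $v$ with $z_v\ge1$, so $\operatorname{supp}z$ is a cover. Hence $\nu^*_w=w\cdot z\ge w(\operatorname{supp}z)\ge\tau_w$, and (2) gives equality.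

## 3. Does agreement up to $\lceil (d+1)/2\rceil$ force agreement forever?

Being normally torsion-free is a condition on infinitely many powers. The question, taken from Huy Tai Ha, Susan Morey, "Embedded Associated Primes of Powers of Square-free Monomial Ideals", arXiv:0805.3738 (2008), is whether a small initial stretch suffices.

> Prove or disprove: if $I$ is any square-free monomial ideal of $R$ and $I^n=I^{(n)}$ for all $n\le N=\lceil\frac{d+1}2\rceil$, then $I^n=I^{(n)}$ for all $n$.

The statement is true. We prove it in the following stronger form.

**Theorem 1.** Let $r\le d$ be the rank over $\mathbb F_2$ of $\{\chi_e:e\in\mathcal C\}$, and let $N_r=\lceil\frac{r+1}2\rceil=\lfloor\frac r2\rfloor+1$. If $I^n=I^{(n)}$ for all $n\le N_r$, then $I^n=I^{(n)}$ for all $n$. Since $N_r\le\lceil\frac{d+1}2\rceil$, the statement in the question is true.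

*Example for the rank.* For the triangle, the three indicator vectors sum to $(2,2,2)\equiv0$ modulo $2$, and any two are independent, so $r=2$ (over $\mathbb R$ the rank is $3$). Here $N_2=2$.

We then find the best bound in terms of $d$.

**Theorem 2.** If $\mathcal C$ is ideal and $I^n=I^{(n)}$ for all $n\le\lfloor d/2\rfloor$, then $I^n=I^{(n)}$ for all $n$.

**Theorem 3.** For any square-free monomial ideal $I$: if $I^n=I^{(n)}$ for all $n\le\lceil d/2\rceil$, then $I^n=I^{(n)}$ for all $n$.

**Theorem 4.** For every $d\ge3$, the number $\lceil d/2\rceil$ in Theorem 3 cannot be replaced by $\lceil d/2\rceil-1$. Also, for each even $r\ge2$, the number $N_r$ in Theorem 1 cannot be lowered.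

For odd $d\ge3$ we have $\lceil\frac{d+1}2\rceil=\lceil\frac d2\rceil$, so the bound in the question is optimal. For even $d\ge4$ the optimal value is exactly one less, namely $d/2$.

The proof of Theorem 1 uses nothing beyond LP duality. The proof of Theorem 3 uses one published theorem, due to Lehman.

## 4. At most three variables, by hand

For $d=3$, up to renaming variables $x,y,z$, the nonzero proper square-free monomial ideals are
$$(x),\ (x,y),\ (x,y,z),\ (xy),\ (xyz),\ (x,yz),\ (xy,xz),\ (xy,yz,zx).$$
Those that involve at most two variables also cover $d\le2$. Let the exponents of $x,y,z$ in $x^w$ be $\alpha,\beta,\gamma$.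

If $I$ is generated by variables, there is one minimal cover, and $\tau_w=\nu_w$ is the sum of the corresponding exponents. If $I$ is generated by one monomial, the minimal covers are single variables, and $\tau_w=\nu_w$ is the minimum of the exponents on its support. For $(x,yz)$ the minimal covers are $\{x,y\}$ and $\{x,z\}$, so $\tau_w=\alpha+\min(\beta,\gamma)$, and this many generators can be packed. For $(xy,xz)$ the minimal covers are $\{x\}$ and $\{y,z\}$, and $\tau_w=\min(\alpha,\beta+\gamma)=\nu_w$. So these seven ideals are normally torsion-free. The triangle is not, and it already fails at $n=2=\lceil\frac{3+1}2\rceil$.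

So for $d=3$ the statement holds, and $N=2$ cannot be replaced by $1$. The triangle is the odd cycle of length three, and longer odd cycles behave in the same way. For the $5$-cycle with $w=(1,1,1,1,1)$, a cover has at least three vertices (each vertex meets two of the five edges) and at most two edges are disjoint, so $x_1x_2x_3x_4x_5\in I^{(3)}\setminus I^3$. Here $N=3$, and Section 8 shows that $I^2=I^{(2)}$.

## 5. Peeling edges off a fractional packing

A natural first attempt is this. Let $n$ be minimal with $I^n\ne I^{(n)}$ and take $w\in I^{(n)}$. If there is an edge $e$ with $w-\chi_e\in I^{(n-1)}=I^{n-1}$, then $w\in I^n$. So we look for an edge that can be peeled off without spoiling the cover condition.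

Assume for the moment that $\mathcal C$ is ideal, so that $\nu_w^*=\tau_w\ge n$ by (5). Choose an optimal fractional packing $y$ that is a vertex of the polytope $\{y\ge0,\ \sum y_e\chi_e\le w\}$ in $\mathbb R^{\mathcal C}$. At a vertex, $\mu$ independent inequalities are equalities, and at most $d$ of them come from $\sum y_e\chi_e\le w$. So at most $d$ of the $y_e$ are nonzero. If some $y_e\ge1$, then $w-\chi_e\ge0$ still carries a fractional packing of value at least $n-1$. Hence $\tau_{w-\chi_e}\ge n-1$ by (2), and the edge $e$ can be peeled. If all $y_e<1$, then $n\le\sum y_e<d$. So for ideal clutters it is enough to check $n\le d-1$.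

The attempt stops at two places. First, it needs $\nu_w^*=\tau_w$. For the $5$-cycle with $w=(1,1,1,1,1)$ and $y_e=\frac12$ we get $\nu_w^*=\frac52$ (add the five constraints), while $\tau_w=3$: there is no fractional packing of value $3$ to start from. Second, even when $\nu^*_w=\tau_w$, the values $y_e$ may all be below $1$. In example (3), $w=(1,\dots,1)$ has $\nu_w^*=\tau_w=2$. A packing with some $y_e=1$ would force all other $y_f=0$, since any two generators share a variable, and would have value $1$. So every packing of value $2$ has all $y_e<1$, and no edge can be peeled. This second problem is why the method gives $d-1$ and not about $d/2$.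

## 6. Halving lists of edges with an even sum

What gets past both obstacles is to divide by two instead of subtracting an edge. Suppose we could show $\nu_{2w}=2\nu_w$ for all $w$. Then $\nu_{2^aw}=2^a\nu_w$, and a high multiple of $w$ sees the fractional packing with negligible rounding loss, so $\nu_w=\nu_w^*$. Integrality of $Q$ will then be a consequence, not an assumption.

To pass from $2w$ to $w$ we must take half of a sum of edges. Half of $\sum\chi_{f_i}$ is an integral vector when the sum is even, that is, zero over $\mathbb F_2$. Any $r+1$ edges contain a nonempty sublist with this property, because they are linearly dependent over $\mathbb F_2$. The half of such a sublist lies in a symbolic power with small exponent, about $\frac{r+1}2$ at most, and there the hypothesis applies. Note that the hypothesis repacks the half with new edges.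

*Example.* In the $4$-cycle with edges $\{1,2\},\{2,3\},\{3,4\},\{4,1\}$, all four together sum to $(2,2,2,2)$. The half, $(1,1,1,1)$, is the sum of the two edges $\{1,2\}$ and $\{3,4\}$. In the triangle, the three edges sum to $(2,2,2)$ and the half is $(1,1,1)$. A cover meets the list at least three times, so it has weight at least $\frac32$ on the half, hence at least $2$. A list of odd length gains from rounding, and if $I^2=I^{(2)}$ were true, $(1,1,1)$ would have to contain two edges. It does not, which is how the triangle violates the hypothesis.

**Step 1 (halving lemma).** *The purpose of this step is to show that $2m+1$ edges, halved and rounded up, contain $m+1$ edges.* Assume $I^n=I^{(n)}$ for all $n\le N_r$. Claim: for all $m\ge0$ and all $f_1,\dots,f_{2m+1}\in\mathcal C$ (repetitions allowed), the vector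
$$w=\Bigl\lceil\tfrac12\sum_{i=1}^{2m+1}\chi_{f_i}\Bigr\rceil\quad\text{(rounded up coordinatewise)}\qquad\text{lies in } I^{m+1}.\tag{6}$$

We use induction on $m$. Suppose first that $m+1\le N_r$; this includes $m=0$. Each $f_i$ meets each cover $B$, so $w(B)\ge\frac12(2m+1)$, and since $w(B)$ is an integer, $w(B)\ge m+1$. Thus $w\in I^{(m+1)}=I^{m+1}$.

Now let $m\ge N_r$. Then
$$2m+1\ge2\lfloor r/2\rfloor+3\ge r+2.$$
The list $\chi_{f_1},\dots,\chi_{f_{r+1}}$ has more members than the rank, so it is linearly dependent over $\mathbb F_2$. A dependence over $\mathbb F_2$ has coefficients $0$ and $1$. So there is a nonempty $J\subseteq\{1,\dots,r+1\}$ such that $\sum_{i\in J}\chi_{f_i}$ has even coordinates, and $|J|\le r+1<2m+1$. Put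
$$u=\tfrac12\sum_{i\in J}\chi_{f_i}\in\mathbb Z_{\ge0}^d,\qquad v=\Bigl\lceil\tfrac12\sum_{i\notin J}\chi_{f_i}\Bigr\rceil.$$
Since $u$ is integral, it passes through the rounding, and $w=u+v$.

Suppose $|J|=2j$ is even, so $1\le j\le m$. Every cover $B$ has $u(B)\ge j$, and $j\le\lfloor\frac{r+1}2\rfloor\le N_r$, so $u\in I^{(j)}=I^j$. Outside $J$ there are $2(m-j)+1$ indices, and $m-j<m$, so $v\in I^{m-j+1}$ by induction. Hence $w=u+v\in I^{m+1}$.

Suppose $|J|=2j+1$ is odd. Every cover has $u(B)\ge j+\frac12$, hence $u(B)\ge j+1$. From $2j+1\le r+1$ we get $j\le\lfloor r/2\rfloor$, so $j+1\le N_r$ and $u\in I^{(j+1)}=I^{j+1}$. From $|J|<2m+1$ we get $j<m$, so $2(m-j)\ge2$ indices remain outside $J$. Drop one of them. The other $2(m-j-1)+1$ edges, halved and rounded up, give a vector in $I^{m-j}$ by induction, and $v$ is at least this vector. So $v\in I^{m-j}$, and $w\in I^{(j+1)+(m-j)}=I^{m+1}$, an ordinary power. $\square$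

## 7. From halving to integrality: end of the proof of Theorem 1

The hypothesis $I^n=I^{(n)}$ for $n\le N_r$ stays in force.

**Step 2 (no gap between $\nu$ and $\nu^*$).** *This step closes the first gap in (2): $\nu_w=\nu_w^*$ for all $w\in\mathbb Z_{\ge0}^d$.* Let $m=\nu_w$. Doubling a packing gives $\nu_{2w}\ge2m$. Suppose $\nu_{2w}\ge2m+1$. Then there are edges with $\sum_{i=1}^{2m+1}\chi_{f_i}\le2w$, so $\lceil\frac12\sum\chi_{f_i}\rceil\le w$ because $w$ is integral. By (6), $w\in I^{m+1}$, which contradicts $\nu_w=m$. So $\nu_{2w}=2\nu_w$, and by iteration $\nu_{2^aw}=2^a\nu_w$ for all $a\ge0$.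

Let $y$ be an optimal fractional packing of $w$. Then $\sum_e\lfloor2^ay_e\rfloor\chi_e\le2^aw$, so
$$2^a\nu_w=\nu_{2^aw}\ge\sum_e\lfloor2^ay_e\rfloor\ge2^a\nu_w^*-\mu.$$
Divide by $2^a$ and let $a\to\infty$: $\nu_w\ge\nu_w^*$. With (2), equality holds.

**Step 3 (every vertex of $Q$ is integral).** *The purpose is to get $\mathcal C$ ideal, so that (5) applies.* By Step 2 and (4), $\min\{w\cdot z:z\in Q\}=\nu_w^*=\nu_w$ is an integer for every $w\in\mathbb Z^d_{\ge0}$. Let $z$ be a vertex of $Q$ and let $v\in V$. There are $d$ linearly independent vectors $a_1,\dots,a_d$, each of which is either some $\chi_e$ with $\chi_e\cdot z=1$ or a unit vector $\chi_t$ with $z_t=0$. In either case $a_i\cdot z'\ge a_i\cdot z$ for all $z'\in Q$. Hence $z$ minimizes every nonnegative combination of the $a_i$ over $Q$.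

Write $\chi_v=\sum c_ia_i$ with $c_i\in\mathbb R$, choose an integer $M\ge\max|c_i|$, and put $w=M\sum_ia_i\in\mathbb Z_{\ge0}^d$. Both $w$ and $w+\chi_v=\sum(M+c_i)a_i$ are nonnegative combinations of the $a_i$, so both are minimized at $z$. Therefore
$$z_v=(w+\chi_v)\cdot z-w\cdot z=\nu^*_{w+\chi_v}-\nu_w^*\in\mathbb Z.$$

**Step 4 (conclusion).** *Both gaps in (2) are now closed.* By Step 3, $\mathcal C$ is ideal, so $\nu_w^*=\tau_w$ for all $w$ by (5). By Step 2, $\nu_w=\nu_w^*$. So $\nu_w=\tau_w$ for all $w\in\mathbb Z^d_{\ge0}$, and by (1) this says $I^n=I^{(n)}$ for all $n$. Finally $r\le d$ gives $N_r\le\lceil\frac{d+1}2\rceil$. This proves Theorem 1. $\blacksquare$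

## 8. Odd cycles: proof of Theorem 4

Let $d\ge3$ and $m=\lceil d/2\rceil-1\ge1$, so that $2m+1\le d$. Let
$$I=(x_1x_2,\ x_2x_3,\ \dots,\ x_{2m}x_{2m+1},\ x_{2m+1}x_1)$$
be the edge ideal of the cycle $C_{2m+1}$. If $2m+1<d$, the remaining variable lies in no edge and plays no role.

**Step 1 (failure at $m+1$).** *We exhibit a monomial in $I^{(m+1)}\setminus I^{m+1}$.* Each vertex meets two of the $2m+1$ edges, so a cover uses at least $m+1$ vertices of the cycle. Pairwise disjoint edges use two vertices each, so there are at most $m$ of them. Hence $x_1\cdots x_{2m+1}\in I^{(m+1)}\setminus I^{m+1}$.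

**Step 2 (equality for $n\le m$).** *We show that nothing fails earlier.* Let $n\le m$ and $w\in I^{(n)}$. If $w_v\ge1$ for all $v\le2m+1$, then $w\ge\sum\chi_e$ over $m$ disjoint edges of the cycle, so $w\in I^m\subseteq I^n$.

Otherwise $w_v=0$ for some $v\le2m+1$. Remove $v$; the remaining graph $G$ is a path, which is bipartite. If $B$ is a cover of $G$, with $B\subseteq\{1,\dots,2m+1\}\setminus\{v\}$, then $B\cup\{v\}$ is a cover of the cycle of the same weight. So $w(B)\ge n$ for all covers $B$ of $G$.

Let $G^w$ be the graph obtained from $G$ by replacing each vertex $t$ by $w_t$ copies, where copies of $t$ and $t'$ are joined iff $tt'$ is an edge of $G$. It is bipartite. Let $K$ be any vertex cover of $G^w$, and let $B$ be the set of vertices $t$ of $G$ all of whose copies lie in $K$ (this includes every $t$ with $w_t=0$). If an edge $tt'$ of $G$ had $t,t'\notin B$, then some copy of $t$ and some copy of $t'$ would both be missing from $K$, and the edge between them would be uncovered. So $B$ is a cover of $G$, and $|K|\ge w(B)\ge n$. By the König–Egerváry theorem $G^w$ has a matching with $n$ edges. Projected to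 $G$, it gives $n$ edges with sum at most $w$. So $w\in I^n$.

**Step 3 (both assertions).** *We read off the two optimality claims.* Equality holds for $n\le m=\lceil d/2\rceil-1$ and fails for $n=\lceil d/2\rceil$. So $\lceil d/2\rceil-1$ does not suffice in Theorem 3. For the second assertion, let $r\ge2$ be even, put $m=r/2$ and $d=2m+1$; then $m=\lceil d/2\rceil-1$, so Steps 1 and 2 apply. The $2m$ edges of a path through all vertices are independent over $\mathbb F_2$: in any vanishing combination the first edge has coefficient $0$ because its end vertex lies in no other edge of the path, then the second, and so on. The sum of all $2m+1$ edges of the cycle is $(2,\dots,2)\equiv0$. So the rank is $2m=r$, and $N_r=m+1$. Equality holds up to $N_r-1$ and fails at $N_r$. $\blacksquare$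

For odd $d$, Theorem 1 therefore already gives the optimal number, since $\lceil\frac{d+1}2\rceil=\lceil\frac d2\rceil$. For even $d$ it gives $\frac d2+1$, one more than Theorem 3. When $d$ is even and $r\le d-1$ it gives $N_r\le\lfloor\frac{d-1}2\rfloor+1=\frac d2$ as well. So what is left is the case of even $d$ and $r=d$. There the halving step may produce a list $J$ of odd length $d+1$, whose half needs $I^{(d/2+1)}=I^{d/2+1}$. We treat ideal and nonideal clutters separately; the arguments below work for all $d$.

## 9. Ideal clutters and the bound $\lfloor d/2\rfloor$: proof of Theorem 2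

In the ideal case we halve only lists of edges that meet certain extremal covers exactly once. For such edges every list with an even sum has even length, and their rank over $\mathbb F_2$ drops below $d$. The price is that we must first show that $w$, or some multiple $2^aw$, is a sum of such edges. We do this by writing $w$ as a difference of two such sums.

Let $\mathcal C$ be ideal with $I^n=I^{(n)}$ for all $n\le\lfloor d/2\rfloor$, and suppose the conclusion fails. Let $n$ be minimal with $I^n\ne I^{(n)}$. Then $n>d/2$, and $I^m=I^{(m)}$ for $0\le m<n$. Among all $w\in I^{(n)}\setminus I^n$ choose one with $\sum_vw_v$ minimal, and let $V'=\operatorname{supp}w$. Since $n\ge1$, we have $w\ne0$ and $V'\ne\emptyset$.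

**Definition (tight cover).** A cover $B$ is *tight* if $w(B)=n$.

**Definition ($F$ and $S_F$).** Let $F=\{e\in\mathcal C:\ e\subseteq V',\ |e\cap B|=1\text{ for all tight }B\}$, and let $S_F\subseteq\mathbb Z_{\ge0}^d$ be the set of nonnegative integral combinations of the $\chi_e$, $e\in F$.

*Example.* These definitions make sense for any $w$ and any $n$ with $\tau_w=n$. In the $4$-cycle with $w=(1,1,1,1)$ and $n=2$, the tight covers are $\{1,3\}$ and $\{2,4\}$, and all four edges are in $F$. In the path $\{1,2\},\{2,3\},\{3,4\}$ with $w=(1,1,1,1)$ and $n=2$, the cover $\{2,3\}$ is tight and contains the middle edge, so $F$ consists of the two outer edges (the other tight covers, $\{1,3\}$ and $\{2,4\}$, meet each of these once).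

**Step (a).** *We show that the tight covers reach all of $V'$: every $v\in V'$ lies in a tight cover.* We have $w-\chi_v\notin I^n$, since otherwise $w\in I^n$. By the minimality of $\sum w_v$, also $w-\chi_v\notin I^{(n)}$. So some cover $B$ has $(w-\chi_v)(B)<n\le w(B)$. This forces $v\in B$ and $w(B)=n$. In particular a tight cover exists, and $\tau_w=n$.

**Step (b).** *We show how membership in $I^m$ becomes membership in $S_F$.* Claim: if $u\in\mathbb Z_{\ge0}^d$ is supported in $V'$, $u\in I^m$, and $u(B)=m$ for all tight $B$, then $u$ is a sum of $m$ vectors $\chi_g$ with $g\in F$.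

Write $u=\sum_{j=1}^m\chi_{g_j}+\delta$ with $g_j\in\mathcal C$ and $\delta\ge0$. For tight $B$,
$$m=u(B)=\sum_j|g_j\cap B|+\delta(B)\ge\sum_j|g_j\cap B|\ge m.$$
So $|g_j\cap B|=1$ for all $j$, and $\delta=0$ on $B$. By (a), $\delta=0$ on $V'$. Off $V'$ the vector $u$ vanishes, so $\delta=0$ there and $g_j\subseteq V'$. Thus $g_j\in F$ and $\delta=0$.

**Step (c).** *Here idealness enters: we write $w$ as a positive real combination of edges in $F$.* By (5), $\nu_w^*=\tau_w=n$. Take $y\ge0$ with $\sum y_e=n$ and $\sum y_e\chi_e\le w$. For tight $B$,
$$n=\sum y_e\le\sum y_e|e\cap B|\le w(B)=n.$$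
So $|e\cap B|=1$ whenever $y_e>0$, and $\sum y_e\chi_e=w$ on $B$. By (a) this equality holds on $V'$. Off $V'$ we have $w=0$, so equality holds there too, and every $e$ with $y_e>0$ is contained in $V'$. Hence $\sum y_e\chi_e=w$, and $y$ is supported on $F$.

By Carathéodory's theorem for cones we may replace $y$ so that
$$w=\sum_{e\in S}y_e\chi_e,\qquad S\subseteq F,\quad\{\chi_e\}_{e\in S}\text{ linearly independent over }\mathbb R,\quad y_e>0.\tag{7}$$
The $y_e$ are rational, being the unique solution of a linear system with integral data. Evaluating (7) on a tight cover, which every $e\in S$ meets once, gives $\sum_{e\in S}y_e=n$. Also $S\ne\emptyset$ and $|S|\le d$.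

**Step (d).** *This is the peeling step of Section 5; it shows $y_e<1$ for all $e\in S$.* If $y_e\ge1$, then $w-\chi_e\in\mathbb Z_{\ge0}^d$, and $w-\chi_e=(y_e-1)\chi_e+\sum_{f\in S,f\ne e}y_f\chi_f$ has a fractional packing of value $n-1$. So $\tau_{w-\chi_e}\ge n-1$ by (2), that is, $w-\chi_e\in I^{(n-1)}=I^{n-1}$. Then $w\in I^n$, a contradiction.

**Step (e).** *We write $w$ as a difference of two elements of $S_F$, by looking at the complementary coefficients $1-y_e$.* Put
$$p=\sum_{e\in S}\chi_e\in S_F,\qquad w'=p-w=\sum_{e\in S}(1-y_e)\chi_e,\qquad n'=|S|-n=\sum_{e\in S}(1-y_e).$$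
Then $w'$ is integral, by (d) it is nonnegative, and $n'>0$. Moreover
$$n'\le d-n<n,$$
because $n>d/2$. For every cover $B$ we have $w'(B)=\sum(1-y_e)|e\cap B|\ge n'$, with equality if $B$ is tight. So $w'\in I^{(n')}=I^{n'}$. Since $w'$ is supported in $V'$, (b) gives $w'\in S_F$. Thus $w=p-w'$ with $p,w'\in S_F$.

*Remark.* Example (3) shows what $n>d/2$ is for. There $d=6$, $w=(1,\dots,1)$, $n=2$, and $w=\sum\frac12\chi_e$ over all four edges, which are independent (each has three elements and any two share exactly one, so the matrix of inner products, with $3$ on the diagonal and $1$ elsewhere, is nonsingular). One gets $w'=w$ and $n'=2=n$, and nothing smaller to work with.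

**Step (f).** *We bound the rank $r_F$ of $\{\chi_e:e\in F\}$ over $\mathbb F_2$: claim $r_F\le d-1$.* Suppose all tight covers had the same intersection with $V'$. By (a) this intersection would be $V'$. Then every $e\in F$ would satisfy $|e|=|e\cap V'|=1$, and (7) would express the integral vector $w$ by distinct unit vectors. So all $y_e$ would be positive integers, which contradicts (d). Hence there are tight covers $B,B'$ with $B\cap V'\ne B'\cap V'$. The vector $\chi_{B\cap V'}+\chi_{B'\cap V'}$ is nonzero in $\mathbb F_2^{V'}$. Its product with each $\chi_e$, $e\in F$, is $|e\cap B|+|e\cap B'|=1+1=0$ in $\mathbb F_2$. So the $\chi_e$ lie in a hyperplane of $\mathbb F_2^{V'}$, and $r_F\le|V'|-1\le d-1$.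

**Step (g).** *This is the halving step inside $S_F$: if $u\in\mathbb Z^d$ and $2u\in S_F$, then $u\in S_F$.* Write $2u=\sum_{i=1}^h\chi_{f_i}$ with $f_i\in F$; so $u\ge0$ and $u$ is supported in $V'$. For a tight $B$ we have $2u(B)=h$, so $h=2m$ is even. We use induction on $m$. For $m=0$, $u=0$.

Let $0<m<n$. For every cover $2u(B)=\sum|f_i\cap B|\ge2m$, so $u(B)\ge m$, with equality for tight $B$. So $u\in I^{(m)}=I^m$, and $u\in S_F$ by (b).

Let $m\ge n$. Then $2m\ge2n>d\ge r_F+1$. So among $r_F+1$ of the $f_i$ there is a nonempty sublist, indexed by $J$ with $|J|\le r_F+1<2m$, such that $\sum_{i\in J}\chi_{f_i}\in2\mathbb Z^d$. Since the total is $2u$, also $\sum_{i\notin J}\chi_{f_i}\in2\mathbb Z^d$. Both lists are nonempty and shorter than $2m$. As above, evaluation on a tight cover shows that their lengths are even. By induction, half of each sum is in $S_F$, and hence so is $u$, the sum of the two halves.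

**Step (h).** *We show that large multiples of $w$ lie in $S_F$, and halve back down to $w$.* Let $L\ge1$ be a common denominator of the $y_e$, let $0\le k<L$, and let $t\ge L^2$. By (7) and the definition of $w'$,
$$tLw-kLw'=\sum_{e\in S}\bigl(tLy_e-kL(1-y_e)\bigr)\chi_e.$$
The coefficients are integers. They are nonnegative, since $Ly_e\ge1$ gives $tLy_e\ge t\ge L^2\ge kL\ge kL(1-y_e)$. So $tLw-kLw'\in S_F$. Adding elements of $S_F$ twice,
$$tLw-kw'=(tLw-kLw')+k(L-1)w'\in S_F,$$
$$(tL+k)w=tLw+k(p-w')=(tLw-kw')+kp\in S_F.$$
Every integer at least $L^3$ has the form $tL+k$ with $t\ge L^2$ and $0\le k<L$. So $2^aw\in S_F$ for some $a$. Applying (g) $a$ times, to $2^{a-1}w,\dots,2w,w$ in turn, gives $w\in S_F$. Evaluating on a tight cover shows that $w$ is a sum of exactly $n$ edges. So $w\in I^n$, a contradiction. This proves Theorem 2. $\blacksquare$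

## 10. Nonideal clutters, minors and Lehman's theorem: proof of Theorem 3

It remains to show that a nonideal clutter betrays itself at some $n\le\lceil d/2\rceil$. Theorem 1 with its halving argument forces idealness only from equality up to $N_r$, so we now use the structure of the smallest obstructions to idealness.

**Definition (minor).** For disjoint $D,E\subseteq V$, the *minor* $\mathcal C\setminus D/E$ is the clutter on $V\setminus(D\cup E)$ whose edges are the minimal sets among $\{e\setminus E:\ e\in\mathcal C,\ e\cap D=\emptyset\}$. It is *proper* if $D\cup E\ne\emptyset$. The trivial clutters $\emptyset$ and $\{\emptyset\}$ may occur. They are ideal: the polyhedron is the nonnegative orthant (whose only vertex is $0$) or empty.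

*Example.* Let $d=4$ with edges $\{1,2,4\},\{2,3\},\{1,3\}$. Contracting $4$, that is $D=\emptyset$ and $E=\{4\}$, gives the triangle. Deleting $4$, that is $D=\{4\}$ and $E=\emptyset$, leaves the path $\{2,3\},\{1,3\}$.

A minor of a minor is a minor: $(\mathcal C\setminus D/E)\setminus D'/E'=\mathcal C\setminus(D\cup D')/(E\cup E')$. Indeed, if $e$ avoids $D\cup D'$, then $e\setminus E$ contains an edge $g$ of $\mathcal C\setminus D/E$; it avoids $D'$, and $g\setminus E'\subseteq e\setminus(E\cup E')$. Conversely, each edge $g$ of $\mathcal C\setminus D/E$ avoiding $D'$ is $e\setminus E$ for some $e$ avoiding $D\cup D'$. So the two sides have the same minimal sets.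

**Definition (minimally nonideal).** A clutter is *minimally nonideal* (mni) if it is not ideal but all its proper minors are.

*Example.* The triangle is mni. It is not ideal by Section 2, and its proper minors live on at most two elements. The clutters on at most two elements are the trivial ones, those whose edges are singletons, and a single two-element edge. For the nontrivial ones all vertices of $Q$ are $0$–$1$ vectors, so all of these clutters are ideal.

Every nonideal clutter has an mni minor: among its nonideal minors, including itself, take one with the fewest elements.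

**Theorem (Lehman).** Let $\mathcal M$ be an mni clutter on $m$ elements, and let $\rho,s$ be the minimum cardinalities of an edge and of a cover of $\mathcal M$. Then either $m\ge3$ and $\mathcal M$ is, up to relabelling, the degenerate projective plane with edges $\{2,\dots,m\}$ and $\{1,i\}$ $(2\le i\le m)$; or there are exactly $m$ edges $e_1,\dots,e_m$ of size $\rho$ and exactly $m$ minimal covers $B_1,\dots,B_m$ of size $s$, which can be indexed so that $|e_i\cap B_j|=1$ for $i\ne j$ and $|e_i\cap B_i|=1+\lambda$, where $\lambda=\rho s-m\ge1$.

This is in A. Lehman, *On the width-length inequality and degenerate projective planes*, DIMACS Ser. 1 (1990), 101–105, and P. D. Seymour, *On Lehman's width-length characterization*, ibid., 107–117; see also G. Cornuéjols, *Combinatorial Optimization: Packing and Covering*, SIAM 2001. We use it without proof.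

*Example.* The degenerate projective plane with $m=3$ is the triangle. The pattern of the second alternative is visible in the $5$-cycle. There $\rho=2$, $s=3$, $\lambda=6-5=1$. A cover of size $3$ is the complement of one of the five pairs of nonadjacent vertices. Its three vertices have total degree $6$, so it meets one edge twice and the other four once.

**Claim.** If $\mathcal C$ is not ideal, then $I^n\ne I^{(n)}$ for some $n\le\lceil d/2\rceil$.

Let $\mathcal M=\mathcal C\setminus D/E$ be an mni minor on the $m$-element set $V'=V\setminus(D\cup E)$. It is nontrivial, so its edges are nonempty. Let $s$ be its minimum cover size and $\nu(\mathcal M)$ its maximum number of pairwise disjoint edges.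

**Step 1 (numbers of $\mathcal M$).** *We show that $\nu(\mathcal M)<s\le\lceil d/2\rceil$.* In the degenerate case, no single element meets all edges: $1$ misses $\{2,\dots,m\}$, and $i\ge2$ misses $\{1,j\}$ for $j\ge2$, $j\ne i$. On the other hand $\{1,2\}$ is a cover. So $s=2$. Any two edges intersect: $\{1,i\}$ and $\{1,j\}$ in $1$, and $\{1,i\}$ and $\{2,\dots,m\}$ in $i$. So $\nu(\mathcal M)=1<s$. Also $s=2\le\frac{m+1}2$, because $m\ge3$.

In the other case, $1+\lambda=|e_1\cap B_1|\le\rho$, so $\rho\ge2$ and $\lambda\le\rho-1$. Disjoint edges have at least $\rho$ elements each, so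
$$\nu(\mathcal M)\le\frac m\rho=\frac{\rho s-\lambda}\rho=s-\frac\lambda\rho<s.$$
Moreover
$$s=\frac{m+\lambda}\rho\le\frac{m+\rho-1}\rho=1+\frac{m-1}\rho\le1+\frac{m-1}2=\frac{m+1}2.$$
In both cases $s\le\lfloor\frac{m+1}2\rfloor=\lceil\frac m2\rceil\le\lceil\frac d2\rceil$.

**Step 2 (lifting to $\mathcal C$).** *We turn the gap $\nu(\mathcal M)<s$ into a monomial in $I^{(s)}\setminus I^s$.* Define $w_v=0$ for $v\in D$, $w_v=s$ for $v\in E$, and $w_v=1$ for $v\in V'$.

We check $w\in I^{(s)}$. Let $B$ be a cover of $\mathcal C$. If $B\cap E\ne\emptyset$, then $w(B)\ge s$. Otherwise $B\cap V'$ is a cover of $\mathcal M$: an edge of $\mathcal M$ is $e\setminus E$ with $e\cap D=\emptyset$, and $B$ meets $e$ in an element that is neither in $E$ nor in $D$. So $w(B)=|B\cap V'|\ge s$.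

We check $w\notin I^s$. If $w\in I^s$, there are $f_1,\dots,f_s\in\mathcal C$ with $\sum\chi_{f_i}\le w$. They avoid $D$, where $w=0$. Since $w=1$ on $V'$, the sets $f_i\setminus E$ are pairwise disjoint. Each contains an edge of $\mathcal M$, which is nonempty, so these are $s$ pairwise disjoint edges of $\mathcal M$. This contradicts $\nu(\mathcal M)<s$.

So $I^s\ne I^{(s)}$ with $s\le\lceil d/2\rceil$, which proves the claim. $\square$

*Example.* For the edges $\{1,2,4\},\{2,3\},\{1,3\}$ above, $E=\{4\}$ and $s=2$, and the construction gives $x_1x_2x_3x_4^2\in I^{(2)}\setminus I^2$. The minimal covers $\{1,2\},\{1,3\},\{2,3\},\{3,4\}$ have weights $2,2,2,3$. Any two edges share one of the elements $1,2,3$, where $w$ is $1$, so $\nu_w=1$.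

**Step 3 (combining the two cases).** *We deduce Theorem 3.* Suppose $I^n=I^{(n)}$ for all $n\le\lceil d/2\rceil$. By the claim, $\mathcal C$ is ideal. Since $\lfloor d/2\rfloor\le\lceil d/2\rceil$, the hypothesis of Theorem 2 holds, and Theorem 2 gives $I^n=I^{(n)}$ for all $n$. $\blacksquare$
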